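# Parity of mixed power sums in the Catalan triangle

## The lattice spanned by $\binom{n-k}{j}\binom{n+k}{j}/(j+1)$

Fix an integer $n\ge 1$, write $N=n+1$, and consider rational-valued functions of $k$ on the set $X_n=\{0,1,\dots,n\}$. For $0\le j\le n$ put
$$\varphi_j^n(k)=\binom{n-k}{j}\binom{n+k}{j},\qquad \psi_j=\frac{\varphi_j^n}{j+1},\qquad M=\bigoplus_{j=0}^n\mathbb Z\,\psi_j .$$
The sum is direct: $\varphi_j^n(k)=0$ for $k>n-j$, while $\varphi_j^n(n-j)=\binom{2n-j}{j}\ne 0$, so the $\varphi_j^n$ are triangular with respect to the points of $X_n$. Thus $M$ is a lattice of rank $n+1$ in the space of functions on $X_n$. Note that $\psi_0=1$. The elements of $M$ need not have integer values.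

Two rows of the Catalan triangle (Shapiro) are functions on $X_n$ as well:
$$B_n(k)=\frac kn\binom{2n}{n-k}=B_{n,k},\qquad B_N(k)=\frac kN\binom{2N}{N-k}=B_{n+1,k}.$$
We also use
$$g=\tfrac12B_nB_N,\qquad q=\tfrac12B_N^2,\qquad \Lambda(f)=\sum_{k=1}^nB_{n,k}f(k).$$
A function acts on functions by multiplication, so $g$, $B_n^2$, $B_N^2$ are commuting operators. Everything below rests on two facts.

**Proposition 1 (stability).** $gM\subseteq M$, $B_n^2M\subseteq M$, $B_N^2M\subseteq M$, and $q\in M$.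

**Proposition 2 (values of the functional).** $\Lambda(\psi_j)=\frac12\binom{2n}{n}\nu_j$ with $\nu_j=\frac1{j+1}\binom nj\binom{n-1}j\in\mathbb Z$.

Here is the case $n=3$, with functions written as lists of values at $k=0,1,2,3$:
$$\psi_0=(1,1,1,1),\quad \psi_1=(\tfrac92,4,\tfrac52,0),\quad \psi_2=(3,2,0,0),\quad\psi_3=(\tfrac14,0,0,0).$$
The rows are $B_3=(0,5,4,1)$ and $B_4=(0,14,14,6)$, so $g=(0,35,28,3)$. Solving from $k=3$ down to $k=0$ gives
$$g=3\psi_0+10\psi_1-4\psi_2-144\psi_3 ,$$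
with integer coefficients as Proposition 1 predicts (check at $k=0$: $3+45-12-36=0$). Also $\Lambda(\psi_0)=10$, $\Lambda(\psi_1)=5\cdot4+4\cdot\frac52=30$, $\Lambda(\psi_2)=10$, $\Lambda(\psi_3)=0$, that is, $\frac12\binom63=10$ times $\nu=(1,3,1,0)$.

The lattice is for computing sums such as $\sum_k B_{3,k}^2B_{4,k}=2\Lambda(g)$. From the coordinates, this equals $2\cdot 10\,(3+30-4)=580$, and directly it is $25\cdot14+16\cdot14+6=580$. The factor $20=\binom63$ is visible without computing the sum, and what remains is the parity of $3+30-4$. In general, $M$ turns a divisibility question about sums of products into the parity of one integer, which can be computed in the vector space $M/2M$ over $\mathbb F_2$.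

## Mixed power sums of two neighboring rows

For $n,r,s\ge1$ let
$$S=\sum_{k=1}^nB_{n,k}^{\,r}B_{n+1,k}^{\,s},\qquad \mu=\min\{r,s\}.$$
The question is: when $r$ and $s$ have different parity, what is $S$ modulo $2^\mu\binom{2n}n$? The problem comes from Victor J. W. Guo and Jiang Zeng, "Factors of binomial sums from the Catalan triangle", arXiv:0909.0307 (2009), and asks to prove or disprove the following.

**Conjecture.** Let $n,r,s\ge1$ with $r\not\equiv s\pmod2$. Then, modulo $\binom{2n}n2^{\mu}$, the sum $S$ is congruent to $\binom{2n}n2^{\mu-1}$ if $r<s$ and $n=2^a-2^b$ for some integers $a>b\ge1$, or if $r>s$ and $n=2^a-1$ for some integer $a\ge1$; and it is congruent to $0$ otherwise.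

**Theorem 3.** The conjecture is false: it fails for $n=6=2^3-2^1$, $r=3$, $s=4$.

**Theorem 4.** Let $n,r,s\ge1$ with $r\not\equiv s\pmod2$. Then
$$S\equiv\varepsilon\,2^{\mu-1}\binom{2n}n\pmod{2^\mu\binom{2n}n},\tag{1}$$
where $\varepsilon=1$ in exactly the following cases and $\varepsilon=0$ otherwise:

1. $r>s$ and $n=2^a-1$ for some $a\ge1$;
2. $r<s$, ($r=1$ or $r$ even), and $n=2^a-2^b$ for some $a>b\ge1$;
3. $r<s$, $r\ge3$ odd, and $n=2^b$ for some $b\ge1$.

In particular $2^{\mu-1}\binom{2n}n\mid S$ always. The conjecture is true for $(n,r,s)$ unless $r<s$, $r\ge3$ is odd and $n=2^a-2^b$ with $b\ge1$, $a-b\ge2$; in all those cases it is false.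

The last sentence follows from the list. For $r>s$, and for $r<s$ with $r=1$ or $r$ even, the list agrees with the conjecture. For $r<s$ and $r\ge3$ odd, the conjecture predicts $\varepsilon=1$ exactly for $n=2^a-2^b$ with $a>b\ge1$. If $a-b=1$, then $n=2^b$ and the theorem agrees. If $a-b\ge2$, then $n=2^b(2^{a-b}-1)$ is not a power of $2$, so $\varepsilon=0$. All other $n$ give $0$ on both sides.

## The rows $n=1,2,3$, and the row $n=6$

For $n=1$ we have $B_{1,1}=1$, $B_{2,1}=2$, so $S=2^s$, and the modulus is $2^{\mu+1}$. If $r>s$, then $S=2^\mu=2^{\mu-1}\binom21$ and $\varepsilon=1$. If $r<s$, then $s\ge\mu+1$ and $\varepsilon=0$.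

For $n=2$ the rows are $2,1$ and $5,4$, so $S=2^r5^s+4^s$, and $2^{\mu-1}\binom42=3\cdot2^\mu$. Modulo $3$ we get $S\equiv(-1)^{r+s}+1\equiv0$; this is where the parity hypothesis enters. If $r<s$, then $S=2^r(5^s+2^{2s-r})$ has $2$-part exactly $2^r=2^\mu$, so $\varepsilon=1$. If $r>s$, both terms are divisible by $2^{s+1}$, so $\varepsilon=0$.

For $n=3$ we have $S=2^s(5^r7^s+4^r7^s+3^s)$ and $2^{\mu-1}\binom63=5\cdot2^{\mu+1}$. Modulo $5$ the bracket is $2^s((-1)^r+(-1)^s)\equiv0$. Let $r>s$. Then $r\ge 2$, and modulo $4$ the bracket is $2(-1)^s\equiv2$, so the $2$-part of $S$ is $2^{s+1}=2^{\mu+1}$ and $\varepsilon=1$. If $r<s$, the bracket is even, so $2^{s+1}\mid S$ with $s+1\ge\mu+2$, and $\varepsilon=0$.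

All this agrees with the conjecture, as Theorem 4 says it must: the smallest $n=2^a-2^b$ with $b\ge1$ and $a-b\ge2$ is $6$.

**Proof of Theorem 3.** The rows are
$$B_{6,k}:\ 132,165,110,44,10,1,\qquad B_{7,k}\ (1\le k\le6):\ 429,572,429,208,65,12.$$
Here $\binom{12}6=924=4\cdot231$, so the conjecture predicts $S\equiv 924\cdot 4=16\cdot231$ modulo $924\cdot8=32\cdot231$. Since $231$ is odd, this would give $S\equiv16\pmod{32}$. Now
$$S=132^3429^4+165^3572^4+110^3429^4+44^3208^4+10^365^4+12^4 .$$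
The numbers $132,44,572,12$ are divisible by $4$, so the terms $k=1,4$ are divisible by $4^3$ and the terms $k=2,6$ by $4^4$; all four vanish modulo $32$. The term $k=3$ is $8\cdot55^3\cdot429^4$, and $55\equiv-1$, $429\equiv1\pmod4$, so it is $\equiv-8\pmod{32}$. The term $k=5$ is $8\cdot125\cdot65^4\equiv8\pmod{32}$, since $125\equiv65\equiv1\pmod4$. Hence $S\equiv0\pmod{32}$, a contradiction. $\square$

Term-by-term reduction settles one row at a time. For all $n$ at once we need structure, and for the modulus in (1) that structure must control every prime dividing $\binom{2n}n$, not only $2$.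

## From a power sum to the parity of one integer

This section derives from Propositions 1 and 2 the integer whose parity is $\varepsilon$. Let $t=|r-s|$, which is odd, and $T=S/2^\mu$. If $r>s$, then
$$T=\sum_{k=1}^n g^sB_n^{t}=\Lambda\bigl(g^sB_n^{t-1}\psi_0\bigr).$$
If $r<s$, then $T=\sum_k g^rB_N^t$, and $gB_N^t=\frac12B_nB_N^{t+1}=B_n\cdot B_N^{t-1}q$, so
$$T=\Lambda\bigl(g^{r-1}B_N^{t-1}q\bigr).$$
Let $f$ be the argument of $\Lambda$:
$$f=g^sB_n^{t-1}\psi_0\ \ (r>s),\qquad f=g^{r-1}B_N^{t-1}q\ \ (r<s).\tag{2}$$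
Since $t-1$ is even, only powers of $B_n^2$ or $B_N^2$ occur, and Proposition 1 gives $f\in M$. Write $f=\sum_jd_j\psi_j$ with $d_j\in\mathbb Z$. By Proposition 2, $S=2^\mu\Lambda(f)=2^{\mu-1}\binom{2n}n\sum_jd_j\nu_j$. Therefore (1) holds with
$$\varepsilon\equiv\sum_jd_j\nu_j\pmod2,\tag{3}$$
and only the class of $f$ in $M/2M$ matters. It remains to prove the two propositions, with formulas explicit enough to compute in $M/2M$, and then to compute.

## Multiplying $\binom{K-k}j\binom{K+k}j$ by $k^2$, $\binom{2K}{K-k}$ and $B_K^2$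

Let $K\in\{n,N\}$, $X_K=\{0,\dots,K\}$, and $\varphi^K_j(k)=\binom{K-k}j\binom{K+k}j$ on $X_K$. Then $\varphi_j^K=0$ for $j>K$, and $\varphi^K_0,\dots,\varphi_K^K$ are linearly independent, by the triangularity argument used above for $K=n$. Sums over $m$ run over $j\le m\le K$.

**Step 1: multiplication by $k^2$.** Since $\varphi_{j+1}^K=\frac{(K-k-j)(K+k-j)}{(j+1)^2}\varphi_j^K$, we have $((K-j)^2-k^2)\varphi_j^K=(j+1)^2\varphi_{j+1}^K$, that is,
$$k^2\varphi_j^K=(K-j)^2\varphi_j^K-(j+1)^2\varphi_{j+1}^K.\tag{4}$$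

**Step 2: multiplication by a binomial coefficient.** We show
$$\binom{2K}{K-k}\varphi_j^K=\binom{2K}j\sum_m\binom mj\varphi_m^K.\tag{5}$$
Put $x=K-k$, $y=K+k$. If $x<j$, both sides vanish. Let $x\ge j$. Using $\binom mj\binom xm=\binom xj\binom{x-j}{m-j}=\binom xj\binom{x-j}{x-m}$ and Vandermonde,
$$\sum_m\binom mj\binom xm\binom ym=\binom xj\sum_m\binom{x-j}{x-m}\binom ym=\binom xj\binom{2K-j}x .$$
Moreover $2K-j-x=y-j$, so
$$\binom{2K}j\binom{2K-j}x=\frac{(2K)!}{j!\,x!\,(y-j)!}=\binom{2K}x\binom yj .$$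
Multiplying by $\binom xj$ gives (5).

**Step 3: multiplication by $B_K^2$.** The factor $k^2/K^2$ in $B_K^2$ threatens a denominator; we show that it cancels. The claim is
$$B_K^2\varphi_j^K=\sum_m\binom mj\beta^K_{m,j}\varphi_m^K,\qquad \beta^K_{m,j}=\binom{2K}j\binom{2K+m-j}m-4\binom{2K-1}j\binom{2K+m-j-1}{m-1}\in\mathbb Z.\tag{6}$$
Apply (5) twice: $\binom{2K}{K-k}^2\varphi_j^K=\sum_ma_m\varphi_m^K$, where, by $\binom mi\binom ij=\binom mj\binom{m-j}{m-i}$ and Vandermonde,
$$a_m=\binom{2K}j\sum_i\binom ij\binom{2K}i\binom mi=\binom{2K}j\binom mj\sum_i\binom{2K}i\binom{m-j}{m-i}=\binom{2K}j\binom mjW,\quad W=\binom{2K+m-j}m.$$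
By (4), the coefficient of $\varphi_m^K$ in $k^2\binom{2K}{K-k}^2\varphi_j^K$ is $(K-m)^2a_m-m^2a_{m-1}$ (for $m=j$, $a_{m-1}$ is $0$, as the formula says if $j\ge 1$; there is no overflow because $\varphi_{K+1}^K=0$).

If $m=0$, then $j=0$ and $a_0=1$; the coefficient is $K^2$, and $\beta^K_{0,0}=1$, as claimed. Let $m\ge1$ and $Q=\binom{2K+m-j-1}{m-1}$, so that $a_{m-1}=\binom{2K}j\binom{m-1}jQ$. Since $m\binom{m-1}j=(m-j)\binom mj$, the coefficient divided by $\binom{2K}j\binom mj$ is $(K-m)^2W-m(m-j)Q$. From $mW=(2K+m-j)Q$ we get $m^2W-m(m-j)Q=2KmQ$, so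
$$(K-m)^2W-m(m-j)Q=K^2W-2Km(W-Q).$$
Next, $W-Q=\binom{2K+m-j-1}m$ by Pascal's rule, hence $m(W-Q)=(2K-j)Q$. So the coefficient is
$$\binom mj\Bigl[K^2\binom{2K}jW-2K(2K-j)\binom{2K}jQ\Bigr]=K^2\binom mj\Bigl[\binom{2K}jW-4\binom{2K-1}jQ\Bigr],$$
using $(2K-j)\binom{2K}j=2K\binom{2K-1}j$. Dividing by $K^2$ gives (6).

At this point a sensible first attempt is to work with the lattice $F=\bigoplus_j\mathbb Z\varphi_j^n$. By (4), (5) and (6), $F$ is stable under $k^2$, $\binom{2n}{n-k}$ and $B_n^2$, and we shall see that $\Lambda(\varphi_j^n)\in\frac12\binom{2n}n\mathbb Z$. This is enough for odd power sums of a single row. It stops at the mixed product $g=\frac12B_nB_N$. For $n=3$, the expansion of the first section reads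
$$g\,\varphi_0=g=3\varphi_0+5\varphi_1-\tfrac43\varphi_2-36\varphi_3,$$
so $gF\not\subseteq F$. The denominator $3$ sits at $\varphi_2$. Dividing $\varphi_j$ by $j+1$ absorbs it, and $\Lambda$ can afford the division, because $\frac1{j+1}\binom nj\binom{n-1}j$ is still an integer. There is also a structural reason for this divisor: it makes the same functions $\psi_j$ describe both row $n$ and row $n+1$, which is formula (7).

## The functions $\psi_j$ serve rows $n$ and $n+1$ simultaneously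

**Step 4: the link between the two rows.** On $X_n$ we have $\binom{N\pm k}{j+1}=\frac{N\pm k}{j+1}\binom{n\pm k}j$. Multiplying the two identities, $(j+1)^2\varphi_{j+1}^N=(N^2-k^2)\varphi_j^n$, that is,
$$(N^2-k^2)\psi_j=(j+1)\varphi_{j+1}^N,\qquad N^2-k^2\ne0\ \text{ on }X_n.\tag{7}$$

**Step 5: transport of the formulas to $M$.** Write $D(k)=\binom{2n}{n-k}$, $E(k)=\binom{2N}{N-k}$, so $B_n=\frac knD$ and $B_N=\frac kNE$. From now on sums over $m$ run over $j\le m\le n$. Formula (4) with $K=n$, divided by $j+1$, gives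
$$k^2\psi_j=(n-j)^2\psi_j-(j+1)(j+2)\psi_{j+1}\qquad(\psi_{n+1}=0).\tag{8}$$
Formula (5) with $K=n$, divided by $j+1$, and $\frac{m+1}{j+1}\binom mj=\binom{m+1}{j+1}$ give the first part of
$$D\psi_j=\binom{2n}j\sum_m\binom{m+1}{j+1}\psi_m,\qquad E\psi_j=\binom{2n+2}{j+1}\sum_m\binom mj\psi_m.\tag{9}$$
For the second part, multiply by $N^2-k^2$, use (7), and apply (5) with $K=N$ to $\varphi^N_{j+1}$, with summation index $m+1$:
$$(N^2-k^2)E\psi_j=(j+1)E\varphi_{j+1}^N=\binom{2N}{j+1}\sum_m(j+1)\binom{m+1}{j+1}\varphi_{m+1}^N .$$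
Since $(j+1)\binom{m+1}{j+1}=(m+1)\binom mj$, the right side is $\binom{2N}{j+1}\sum_m\binom mj(N^2-k^2)\psi_m$. Restrict to $X_n$ and divide by $N^2-k^2$. The same two computations with (6) in place of (5) give
$$B_n^2\psi_j=\sum_m\binom{m+1}{j+1}\beta_{m,j}^n\psi_m,\qquad B_N^2\psi_j=\sum_m\binom mj\beta^N_{m+1,j+1}\psi_m.\tag{10}$$
So $k^2,D,E,B_n^2,B_N^2$ all preserve $M$.

**Step 6: half of $B_N^2$.** We show $q\in M$. By (10) with $j=0$ and $\psi_0=1$, $q=\sum_mq_m\psi_m$ with $q_m=\frac12\beta^N_{m+1,1}$. Inserting $K=N$, $j=1$ in (6) and using $\binom{2N}1=2N$, $\binom{2N-1}1=2n+1$, we get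
$$q_m=N\binom{2n+m+2}{m+1}-2(2n+1)\binom{2n+m+1}m\in\mathbb Z.\tag{11}$$

## Stability under the half product $g$

**Step 7: the product $ED$.** We compute the matrix of $g=\frac{k^2DE}{2nN}$, starting with $ED$. By (9), the coefficient of $\psi_m$ in $ED\psi_j$ is $\binom{2n}j\sum_i\binom{i+1}{j+1}\binom{2n+2}{i+1}\binom mi$. Since $\binom{2n+2}{i+1}\binom{i+1}{j+1}=\binom{2n+2}{j+1}\binom{2n+1-j}{i-j}$, Vandermonde yields
$$ED\psi_j=\binom{2n}j\binom{2n+2}{j+1}\sum_mK_{m-j}\psi_m,\qquad K_\delta=\binom{2n+1+\delta}\delta,\quad K_{-1}=0.\tag{12}$$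
Put $L_\delta=\binom{2n+\delta}\delta$. For $\delta\ge0$,
$$K_\delta-K_{\delta-1}=L_\delta,\qquad(2n+1)K_{\delta-1}=\delta L_\delta,\qquad(2n+1)K_\delta=(2n+1+\delta)L_\delta .$$
The first is Pascal's rule, and the other two follow by writing out factorials.

**Step 8: the matrix of $g$ in two forms.** Let $\delta=m-j$. By (12) and (8), the coefficient of $\psi_m$ in $g\psi_j$ is
$$g_{m,j}=\frac{\binom{2n}j\binom{2n+2}{j+1}}{2nN}\bigl[(n-m)^2K_\delta-m(m+1)K_{\delta-1}\bigr].\tag{13}$$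
Use $K_\delta=L_\delta+K_{\delta-1}$ in the terms with $m^2$ and $-2nm$. The bracket becomes
$$n^2K_\delta+(m^2-2nm)L_\delta-m(2n+1)K_{\delta-1}=n^2K_\delta+(m^2-2nm-m\delta)L_\delta=n^2K_\delta-m(2n-j)L_\delta .$$
Since $n^2=N^2-(2n+1)$ and $(2n+1)K_\delta=(2n+1+m-j)L_\delta$, it also equals
$$N^2K_\delta-\bigl[(2n+1+m-j)+m(2n-j)\bigr]L_\delta=N^2K_\delta-(m+1)(2n+1-j)L_\delta .$$
Now $(2n-j)\binom{2n}j=2n\binom{2n-1}j$ and $(2n+1-j)\binom{2n+2}{j+1}=2N\binom{2n+1}{j+1}$. The first expression gives (14), the second gives (15):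
$$g_{m,j}=\frac1{2N}\binom{2n+2}{j+1}\Bigl[n\binom{2n}jK_\delta-2m\binom{2n-1}jL_\delta\Bigr],\tag{14}$$
$$g_{m,j}=\frac1{2n}\binom{2n}j\Bigl[N\binom{2n+2}{j+1}K_\delta-2(m+1)\binom{2n+1}{j+1}L_\delta\Bigr].\tag{15}$$

**Step 9: integrality, and reduction modulo $2$.** The two forms have coprime denominators up to a factor of $2$. Indeed $2Ng_{m,j}\in\mathbb Z$ and $2ng_{m,j}\in\mathbb Z$, so their difference $2g_{m,j}$ is an integer. If $n$ is even, then (14) gives $Ng_{m,j}\in\mathbb Z$, and $N$ is odd, so $g_{m,j}\in\mathbb Z$. If $n$ is odd, then $N$ is even and (15) gives $ng_{m,j}\in\mathbb Z$ with $n$ odd, so again $g_{m,j}\in\mathbb Z$. Hence $gM\subseteq M$. With Steps 5 and 6, Proposition 1 is proved.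

One of $j,j+1$ is odd, and a binomial coefficient with even top and odd bottom is even (by $b\binom{2a}b=2a\binom{2a-1}{b-1}$). So $\binom{2n}j\binom{2n+2}{j+1}$ is even. Therefore, in $Ng_{m,j}$ for $n$ even, the first term $\frac n2\binom{2n}j\binom{2n+2}{j+1}K_\delta$ is even; similarly for $n$ odd with $\frac N2$. As $g_{m,j}\equiv Ng_{m,j}$, respectively $g_{m,j}\equiv ng_{m,j}$, modulo $2$:
$$n\text{ even:}\quad g_{m,j}\equiv m\binom{2n+2}{j+1}\binom{2n-1}j\binom{2n+m-j}{m-j},\tag{16}$$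
$$n\text{ odd:}\quad g_{m,j}\equiv(m+1)\binom{2n}j\binom{2n+1}{j+1}\binom{2n+m-j}{m-j}.\tag{17}$$

## The functional $\Lambda$ by telescoping

**Step 10: proof of Proposition 2.** We evaluate $\Lambda(\varphi_j^n)=\frac1n\sum_{k\ge1}kD\varphi_j^n$. Put $\ell=n-j$. For $k\le\ell$,
$$kD\varphi_j^n=\frac{(2n)!}{j!^2}\cdot\frac k{(\ell-k)!(\ell+k)!},$$
and for $k>\ell$ it is $0$. Let $\ell\ge1$ and put $\theta_k=\frac1{2(\ell-k)!(\ell+k-1)!}$ for $1\le k\le\ell$, $\theta_{\ell+1}=0$. For $k<\ell$,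
$$\theta_k-\theta_{k+1}=\frac{(\ell+k)-(\ell-k)}{2(\ell-k)!(\ell+k)!}=\frac k{(\ell-k)!(\ell+k)!},$$
and for $k=\ell$ both sides are $\frac1{2(2\ell-1)!}$. So $\sum_{k=1}^\ell\frac k{(\ell-k)!(\ell+k)!}=\theta_1=\frac1{2(\ell-1)!\,\ell!}$, and
$$\Lambda(\varphi_j^n)=\frac{(2n)!}{2n\,j!^2(n-j-1)!(n-j)!}=\frac12\binom{2n}n\binom nj\binom{n-1}j.$$
For $j=n$ both ends are $0$. Dividing by $j+1$,
$$\Lambda(\psi_j)=\frac12\binom{2n}n\nu_j,\qquad\nu_j=\frac1{j+1}\binom nj\binom{n-1}j.\tag{18}$$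
From $\frac n{j+1}\binom{n-1}j=\binom n{j+1}$ and $\frac N{j+1}\binom nj=\binom N{j+1}$ we get
$$n\nu_j=\binom nj\binom n{j+1},\qquad N\nu_j=\binom N{j+1}\binom{n-1}j.\tag{19}$$
Both are integers, hence so is $\nu_j=N\nu_j-n\nu_j$. Proposition 2 is proved, and with it (3).

## Binary digits and the count $c(\omega)$

We identify a nonnegative integer with the set of positions of its binary digits $1$, and write $u\subset w$ and $u\cap w$ accordingly. For example, $6=\{1,2\}$, so $2\subset6$ and $6\cap 9=\varnothing$. Two classical facts are used. By Lucas, $\binom wu$ is odd iff $u\subset w$. By Kummer, the exponent of $2$ in $\binom{u+w}u$ is the number of carries when $u$ and $w$ are added in base $2$; so $\binom{u+w}u$ is odd iff $u\cap w=\varnothing$. Looking at the last digit in Lucas' theorem, we also get, modulo $2$,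
$$\binom{2u}{2w}\equiv\binom{2u+1}{2w}\equiv\binom{2u+1}{2w+1}\equiv\binom uw,\qquad\binom{2u}{2w+1}\equiv0.\tag{20}$$

**Definition.** For $\omega\ge0$ let $c(\omega)=\#\{u\ge0:\ 2u\subset\omega,\ u\cap\omega=\varnothing\}$.

For instance $c(3)=1$ (only $u=0$), and $c(2)=2$ ($u=0,1$).

The digits of $2u$ are those of $u$ moved up by one position. So the conditions say that $2u$ is an arbitrary subset of $\{x\ge1:\ x\in\omega,\ x-1\notin\omega\}$. Therefore $c(\omega)$ is a power of $2$, and it is odd iff this set is empty, that is, iff $\omega$ is an initial segment of positions: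
$$c(\omega)\text{ is odd}\iff\omega=2^p-1\text{ for some }p\ge0.\tag{21}$$

From here on, $\equiv$ between elements of $M$, or operators on $M$, means equality in $M/2M$. Since $(j+1)(j+2)$ is even, (8) gives $k^2\psi_j\equiv(n-j)\psi_j$, so $k^2$ acts on $M/2M$ as a projection $\pi$ onto a coordinate subspace. All our operators are multiplications by functions and so commute with one another, and with $\pi$.

## The case $r>s$

**Step 11: $n$ even.** By (16) with $j=0$, every $g_{m,0}$ contains the even factor $\binom{2n+2}1$. So $g\psi_0\in2M$. As $s\ge1$, the element $f=g^{s-1}B_n^{t-1}(g\psi_0)$ of (2) lies in $2M$, and $\varepsilon=0$.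

**Step 12: $n=2h+1$ odd; the class of $f$.** Here $k^2\psi_j\equiv(j+1)\psi_j$, so $\pi$ is the projection onto the span of the $\psi_{2l}$, $0\le l\le h$. We write an element of this span as a vector $(y_l)$.

By (17), the factor $m+1$ makes the image of $g$ lie in this span, and with $j=2i$, $m=2l$ and (20), $g$ acts on it by
$$y_l\mapsto\sum_i\binom{n+l-i}{l-i}\binom ni\,y_i ,$$
because $\binom{2n}{2i}\binom{2n+1}{2i+1}\equiv\binom ni^2\equiv\binom ni$. In particular $g\psi_0$ has the vector $v$ with $v_l=\binom{n+l}l$.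

For $B_n^2$, note that $n^2B_n^2=k^2D^2$ with $n$ odd. So $B_n^2\equiv\pi D^2\equiv(\pi D)^2$, since $\pi$ and $D$ commute and $\pi^2=\pi$. By (9) and (20), $\binom{2n}{2i}\binom{2l+1}{2i+1}\equiv\binom ni\binom li$, so $\pi D$ acts on the span by
$$P_D:\ y_l\mapsto\sum_i\binom ni\binom li\,y_i .$$

The number $\binom niv_i=\binom ni\binom{n+i}i$ is odd iff $i\subset n$ and $i\cap n=\varnothing$, that is, iff $i=0$. So only $i=0$ survives in both sums when $y=v$: we get $gv=v$, and $P_Dv=\mathbf 1$, the all-ones vector. Further, $(P_D\mathbf1)_l=\sum_i\binom ni\binom l{l-i}=\binom{n+l}l=v_l$. Hence $P_D^2v=v$, that is, $B_n^2$ fixes $v$, and so does $g$. Consequently $f=g^sB_n^{t-1}\psi_0$ has vector $v$.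

**Step 13: $n=2h+1$ odd; the parity.** By (19), $n$ odd and (20), $\nu_{2l}\equiv\binom n{2l}\binom n{2l+1}\equiv\binom hl$. So (3) reads
$$\varepsilon\equiv\sum_l\binom hl\binom{n+l}l\equiv\#\{l\subset h:\ l\cap(2h+1)=\varnothing\}.$$
The second condition forces $l=2u$ even, and then says $2u\cap2h=\varnothing$, i.e. $u\cap h=\varnothing$. So $\varepsilon\equiv c(h)$. By (21), $\varepsilon=1$ iff $h=2^p-1$ for some $p\ge0$, i.e. iff $n=2^{p+1}-1$. This is case 1 of Theorem 4.

## The case $r<s$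

**Step 14: $n$ odd.** Then $N$ is even, so all $q_m$ in (11) are even and $q\in2M$. Hence $f\in2M$ and $\varepsilon=0$.

For the rest let $n=2h$ be even, and write
$$n=2^bo,\quad b\ge1,\quad o=2\omega+1,\quad n^*=n-2^b=2^{b+1}\omega,\quad e=2^b-1 .$$
So $n-1=n^*+e$. Now $k^2\psi_j\equiv j\psi_j$, so $\pi$ is the projection onto the span of the $\psi_{2l+1}$, $0\le l\le h-1$, whose elements we write as vectors $(y_l)$.

**Step 15: the vector of $q$, and $B_N^2$ fixes it.** By (11), since $N$ is odd, $q_m\equiv\binom{2n+m+2}{m+1}$. For $m$ even this has even top and odd bottom, so it is even. For $m=2l+1$ it is $\binom{2n+2l+3}{2l+2}\equiv\binom{n+l+1}{l+1}$. So $q$ lies in the span, with vector $y^0$, $y^0_l=\binom{n+l+1}{l+1}$.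

As before, $N^2B_N^2=k^2E^2$ with $N$ odd gives $B_N^2\equiv(\pi E)^2$. By (9) and (20), $\binom{2n+2}{2i+2}\binom{2l+1}{2i+1}\equiv\binom N{i+1}\binom li$, so $\pi E$ acts by
$$P_E:\ y_l\mapsto\sum_i\binom li\binom N{i+1}y_i .$$
The number $\binom N{i+1}y_i^0=\binom{n+1}{i+1}\binom{n+i+1}{i+1}$ is odd iff $i+1\subset n+1$ and $(i+1)\cap n=\varnothing$. As $n$ is even, $n+1$ has the digits of $n$ and the digit $0$, so this means $i+1=1$, i.e. $i=0$. Hence $P_Ey^0=\mathbf1$. And $(P_E\mathbf1)_l=\sum_i\binom l{l-i}\binom N{i+1}=\binom{N+l}{l+1}=y_l^0$. So $P_E^2y^0=y^0$, and $B_N^{t-1}q$ has vector $y^0$.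

**Step 16: the action of $g$.** By (16), the factor $m$ makes the image of $g$ lie in the span. With $j=2i+1$, $m=2l+1$ and (20) (note $2n-1=2(n-1)+1$), $g$ acts by
$$\Gamma:\ y_l\mapsto\sum_i\binom{n+l-i}{l-i}w_i\,y_i,\qquad w_i=\binom N{i+1}\binom{n-1}i .$$
We determine which $w_i$ are odd: we need $i\subset n-1=n^*+e$ and $i+1\subset n+1=n^*+2^b+1$. The first condition says $i=i'+i_0$ with $i'\subset n^*$ and $0\le i_0\le e$. Then $i+1=i'+(i_0+1)$ with $1\le i_0+1\le2^b$, and $2^{b+1}\mid i'$, so the second condition is $i_0+1\subset2^b+1$, i.e. $i_0+1\in\{1,2^b\}$. Hence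
$$w_i\text{ is odd}\iff i=i'\ \text{ or }\ i=i'+e,\quad\text{with } i'\subset n^* .\tag{22}$$
Since $b\ge1$, we have $1\le e<2^{b+1}$, so the two alternatives exclude each other.

Let $v_l=\binom{n+l}l$ and $v_l^{(e)}=v_{l-e}$, with $v_l^{(e)}=0$ for $l<e$. We claim
$$\Gamma y^0=v,\qquad\Gamma v=v+v^{(e)},\qquad\Gamma v^{(e)}=v^{(e)}.\tag{23}$$

First claim: $\binom N{i+1}y_i^0$ is odd only for $i=0$ (Step 15), and $w_0=N$ is odd; so $(\Gamma y^0)_l\equiv\binom{n+l}l$.

Second claim: let $w_iv_i$ be odd. Then $i\cap n=\varnothing$ and $i$ is as in (22). The digits of $i'$ belong to $i$ and to $n$, so $i'=0$ and $i\in\{0,e\}$. Both occur: $w_0,w_e$ are odd, $v_0=1$, and $v_e$ is odd because $e<2^b$ and $2^b\mid n$ give $e\cap n=\varnothing$. So $(\Gamma v)_l\equiv\binom{n+l}l+\binom{n+l-e}{l-e}$, where the second term is read as $0$ for $l<e$. If $e>h-1$, the index $i=e$ is out of range, but then $v^{(e)}=0$ on $0\le l\le h-1$ and the formula still holds.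

Third claim: if $e>h-1$, both sides are $0$. Otherwise we need the $i\ge e$ with $w_i$ odd and $(i-e)\cap n=\varnothing$. If $i=i'+e$, then $i-e=i'\subset n$, so $i'=0$ and $i=e$; this contributes $\binom{n+l-e}{l-e}v_0=v^{(e)}_l$. If $i=i'\ge e\ge1$, then $i'\ge2^{b+1}$, and
$$i-e=(i'-2^{b+1})+2^b+1 .$$
The first summand is divisible by $2^{b+1}$ and $b\ge1$, so digit $b$ of $i-e$ is $1$. Digit $b$ of $n=2^bo$ is $1$ as well. So $i-e$ meets $n$, and there is no contribution. This proves (23).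

Iterating (23) modulo $2$: $y^0\mapsto v\mapsto v+v^{(e)}\mapsto v+2v^{(e)}\equiv v\mapsto\cdots$. So $f=g^{r-1}B_N^{t-1}q$ has vector
$$\Gamma^{r-1}y^0=\begin{cases}y^0,&r=1,\\ v,&r\text{ even},\\ v+v^{(e)},&r\ge3\text{ odd}.\end{cases}\tag{24}$$
The extra vector $v^{(e)}$ for odd $r\ge3$ is what the conjecture misses.

**Step 17: the functional on the span.** By (19) with $N$ odd, and (20), $\nu_{2l+1}\equiv\binom{2h+1}{2l+2}\binom{2h-1}{2l+1}\equiv\binom h{l+1}\binom{h-1}l$. Here $h=2^b\omega+2^{b-1}$ and $h-1=2^b\omega+(2^{b-1}-1)$. So $l\subset h-1$ means $l=2^b\lambda+l_0$ with $\lambda\subset\omega$ and $0\le l_0\le2^{b-1}-1$. Then $l+1=2^b\lambda+(l_0+1)$ with $1\le l_0+1\le2^{b-1}$, and $l+1\subset h$ forces $l_0+1=2^{b-1}$. Thus $\nu_{2l+1}$ is odd iff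
$$l=2^b\lambda+2^{b-1}-1,\qquad\lambda\subset\omega .$$
For such $l$, with $n=2^bo$:

- $y_l^0=\binom{n+l+1}{l+1}$ is odd iff $(2^b\lambda+2^{b-1})\cap2^bo=\varnothing$, i.e. iff $\lambda\cap o=\varnothing$.
- $v_l=\binom{n+l}l$ is odd iff $(2^b\lambda+2^{b-1}-1)\cap2^bo=\varnothing$, i.e. iff $\lambda\cap o=\varnothing$.
- $l\ge e$ iff $\lambda\ge1$ (for $\lambda=0$, $l=2^{b-1}-1<e$), and then $l-e=2^b(\lambda-1)+2^{b-1}$. So $v_l^{(e)}$ is odd iff $\lambda\ge1$ and $(\lambda-1)\cap o=\varnothing$.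

Since $o=2\omega+1$, $\lambda\cap o=\varnothing$ means $\lambda=2u$ with $u\cap\omega=\varnothing$. Together with $\lambda\subset\omega$, this is the condition defining $c(\omega)$. So the sum (3) taken over the vector $y^0$, and likewise over $v$, is $\equiv c(\omega)$. For $v^{(e)}$ we need $\lambda-1=2u$ with $u\cap\omega=\varnothing$ and $2u+1\subset\omega$. The count is $c(\omega)$ if $\omega$ is odd, and $0$ if $\omega$ is even.

**Step 18: conclusion for $n$ even.** By (24):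

- If $r=1$ or $r$ is even, $\varepsilon\equiv c(\omega)$. By (21), $\varepsilon=1$ iff $\omega=2^p-1$, i.e. $o=2^{p+1}-1$, i.e. $n=2^b(2^{p+1}-1)=2^a-2^b$ with $a=b+p+1>b\ge1$. Every pair $a>b\ge1$ arises. This is case 2.
- If $r\ge3$ is odd and $\omega$ is odd, $\varepsilon\equiv2c(\omega)\equiv0$. If $r\ge3$ is odd and $\omega$ is even, $\varepsilon\equiv c(\omega)$, which is odd iff $\omega=2^p-1$ is even, i.e. $\omega=0$, i.e. $n=2^b$. This is case 3.

With Steps 11, 13 and 14, all cases are covered, and Theorem 4 is proved. $\square$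

It is worth running Steps 15–17 once at the board for $n=6$. Here $h=3$, $b=1$, $o=3$, $\omega=1$, $e=1$, and vectors have entries $l=0,1,2$. Modulo $2$,
$$y^0=(7,28,84)\equiv(1,0,0),\quad v=(1,7,28)\equiv(1,1,0),\quad v^{(e)}\equiv(0,1,1).$$
The weights are $w=(7\cdot1,\,21\cdot5,\,35\cdot10)\equiv(1,1,0)$, so $\Gamma$ has the columns $(1,1,0)$, $(0,1,1)$, $(0,0,0)$. Indeed $\Gamma y^0=(1,1,0)=v$, $\Gamma v=(1,0,1)=v+v^{(e)}$ and $\Gamma(1,0,1)=(1,1,0)=v$. The functional is $(\nu_1,\nu_3,\nu_5)=(15,50,1)\equiv(1,0,1)$. It takes the value $1$ on $y^0$, $1$ on $v$, and $1+1\equiv0$ on $v+v^{(e)}$. So for $n=6$ and $r<s$ we have $\varepsilon=1$ when $r=1$ or $r$ is even, and $\varepsilon=0$ when $r\ge3$ is odd, in agreement with the direct computation for $r=3$, $s=4$.
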